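# Walls in the boundary of a free group, and inner automorphisms as WWPD elements

## Is chirality the decisive hypothesis?

Here is a question about a free group $F=F_n$, $n\ge 2$, and its inner automorphisms $\operatorname{ad}_g:x\mapsto gxg^{-1}$. A first guess at the answer would be: *yes, and chirality is what makes it work; an element that some automorphism inverts should fail; and the action must be built for each $g$ separately.* Let us fix the words and then test this guess.

**Definition (chiral).** An element $a$ of a group $H$ is chiral if $a^k$ is not conjugate to $a^{-k}$ in $H$ for every $k\ge 1$. An element $g\in F$ is called chiral if $\operatorname{ad}_g$ is chiral in $\operatorname{Aut}(F)$.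

Since $\varphi\operatorname{ad}_{x}\varphi^{-1}=\operatorname{ad}_{\varphi(x)}$ and $F$ has trivial center, $g$ is chiral iff there are no $k\ge1$ and $\varphi\in\operatorname{Aut}(F)$ with $\varphi(g^k)=g^{-k}$. In $\mathbb Z$ every nonzero element is chiral; in the infinite dihedral group $D_\infty$ no translation is chiral.

**Definition (WWPD, in the sense of Bestvina–Bromberg–Fujiwara).** Let $G$ act by isometries on a Gromov-hyperbolic graph $X$, and let $h\in G$ be loxodromic, with attracting and repelling points $\partial_+h,\partial_-h\in\partial X$. Then $h$ is WWPD if the $G$-orbit of the ordered pair $(\partial_+h,\partial_-h)$ is a discrete subset of $(\partial X\times\partial X)\setminus\Delta$, where $\Delta$ is the diagonal.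

**Question** (Francesco Fournier-Facio and Richard D. Wade, "Aut-invariant quasimorphisms on groups", arXiv:2211.00800 (2022)). If $g\in F_n$ is chiral and not contained in a proper free factor, is there an action of $\operatorname{Aut}(F_n)$ on a hyperbolic graph such that $\operatorname{ad}_g$ is WWPD?

*First test: $D_\infty$ acting on the line.* A translation $s$ is conjugate to $s^{-1}$. The line has two ends, and the orbit of $(\partial_+s,\partial_-s)$ is $\{(\partial_+s,\partial_-s),(\partial_-s,\partial_+s)\}$: two points, hence discrete. So $s$ is WWPD though it is not chiral. The condition concerns *ordered* pairs, and flipping a pair moves it far away. Chirality is visible to another tool: if $f$ is a homogeneous quasimorphism (so $f$ is conjugation-invariant and $f(a^k)=kf(a)$ for $k\in\mathbb Z$) and $a^k$ is conjugate to $a^{-k}$, then $kf(a)=-kf(a)$ and $f(a)=0$. WWPD by itself does not see it.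

*Second test: $F$ acting on its own Cayley tree.* Let $g\ne1$ have translation length $\ell$ on the Cayley tree $T$. A pair $h(g^+,g^-)$ with $h \in F$ that is very close to $(g^+,g^-)$ spans a line $h\operatorname{Ax}(g)$ sharing with $\operatorname{Ax}(g)$ a segment that starts at some $q$ and has length at least $2\ell$, traversed in the same direction. Put $z=hgh^{-1}$. Then $zgq$ and $gzq$ are both the point of that segment at distance $2\ell$ from $q$. The action is free, so $z$ and $g$ commute, hence have the same axis, and $h(g^+,g^-)=(g^+,g^-)$. So $g$ is WWPD in this action. No chirality is used. What is missing is that $\operatorname{Aut}(F)$ does not act on $T$.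

*Third test: actions through $\operatorname{Out}(F)$.* There all $\operatorname{ad}_g$ act trivially. We need an action that does not factor through $\operatorname{Out}(F)$.

*Fourth test: $g=[x,y]$ in $F_2=\langle x,y\rangle$.* Swapping $x$ and $y$ inverts $g$, so $g$ is not chiral. It is in no proper free factor: these are trivial or generated by one primitive element $p$, and $p^k$ with $k\neq0$ is nontrivial in $\mathbb Z^2$ while $[x,y]$ is trivial there.

So chirality may be superfluous, while the free factor hypothesis may be real. This is what happens, and one action serves all $g$ at once.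

**Theorem 1.** Let $n\ge2$, $F=F_n$. There is a connected Gromov-hyperbolic graph $\mathcal X$ (in fact a quasi-tree) with an action of $\operatorname{Aut}(F)$ by graph automorphisms such that for every $g\in F$:

(a) if $g$ is not contained in a proper free factor, then $\operatorname{ad}_g$ is loxodromic and WWPD; the orbit of $(\partial_+,\partial_-)$ is even closed and discrete in $(\partial\mathcal X\times\partial\mathcal X)\setminus\Delta$;

(b) if $g$ is contained in a proper free factor, then $\langle\operatorname{ad}_g\rangle$ has bounded orbits.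

Part (a) answers the question: yes. The following complement is not needed for the answer.

**Proposition 2.** If $n\ge3$ and $g$ is a power of a primitive element, then $\operatorname{ad}_g$ is not loxodromic in *any* isometric action of $\operatorname{Aut}(F_n)$ on a hyperbolic graph.

Nothing is claimed about arbitrary actions for other $g$ in proper free factors.

## Half-spaces of $\partial F$ from all trees at once

No single tree is preserved by $\operatorname{Aut}(F)$, but the collection of all of them is, and they all have the same boundary. So we work in $\partial F$.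

We use these standard facts. Automorphisms of $F$ act on $\partial F$ by homeomorphisms, with $\varphi(g\xi)=\varphi(g)\varphi(\xi)$. The automorphism $\operatorname{ad}_g$ acts on $\partial F$ as left translation by $g$, because the right factor $g^{-1}$ in $gx_ig^{-1}$ does not change limits. For $g\ne1$ put $g^\pm=\lim_{k\to\infty}g^{\pm k}$; then $g^k\xi\to g^+$ as $k\to\infty$ for every $\xi\neq g^-$. Commuting nontrivial elements of $F$ are powers of a common element. The stabilizer in $F$ of a point of $\partial F$ is cyclic.

**Definition (trees, walls).** $\mathcal T$ is the set of simplicial trees with a free $F$-action, finite quotient and all valences $\ge3$. For $T\in\mathcal T$ we have canonically $\partial T=\partial F$. An edge $e$ of $T$ divides $\partial F$ into two infinite clopen sets, its *sides* or *half-spaces*. The pair $\{h,h^c\}$ is a *wall*; $\mathcal W$ is the set of walls of all edges of all $T\in\mathcal T$. A *direction* at a vertex $v$ is an edge $d$ at $v$, and $S_d$ is the side of $d$ not containing $v$.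

Two remarks. First, $\sum(\mathrm{val}-2)=2n-2$ over the vertices of $T/F$ and every term is at least $1$, so **all valences are at most $2n$**. Second, for $\varphi\in\operatorname{Aut}(F)$ let $\varphi T\in\mathcal T$ be $T$ with the action twisted by $\varphi^{-1}$. Its half-spaces are the images $\varphi(h)$ of those of $T$, and its translation lengths are $\|x\|_{\varphi T}=\|\varphi^{-1}(x)\|_T$. So $\operatorname{Aut}(F)$ acts on $\mathcal W$.

**Definition (crossing).** Walls $\{h,h^c\}$ and $\{k,k^c\}$ *cross* if all four sets $h\cap k$, $h\cap k^c$, $h^c\cap k$, $h^c\cap k^c$ are nonempty. We also say that a wall crosses the half-space $h$.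

*Running example.* Let $n=2$, with basis $a,b$. For $m\in\mathbb Z$ let $H_m^+$ (resp. $H_m^-$) be the set of ends whose reduced word begins with $a^mb$ (resp. $a^mb^{-1}$). These are far sides of edges at $a^m$ in the Cayley tree, and
$$\partial F=\{a^{+\infty},a^{-\infty}\}\sqcup\bigsqcup_{m\in\mathbb Z}(H_m^+\sqcup H_m^-).$$
Replace each vertex of the Cayley tree by an edge that separates the directions $b^{\pm1}$ from $a^{\pm1}$. All valences are now $3$, so this tree is in $\mathcal T$, and $H_0^+\cup H_0^-$ is a side of one of its new edges. Walls of one tree never cross. Walls of different trees can: applying $a\mapsto a$, $b\mapsto ba^{-1}$ we get the half-space $H_0^+\cup H_1^-$ (formula checked below), and its wall crosses that of $H_0^+\cup H_0^-$.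

**Definition (triples).** $V$ is the set of 3-element subsets of $\partial F$. Write $t\in^*h$ if at least two points of $t$ lie in $h$. For $T\in\mathcal T$, $\pi_T(t)$ is the center of $t$ in $T$.

Triples play the role of points seen by all trees simultaneously. Exactly one of $t\in^*h$, $t\in^*h^c$ holds. If $t\in^*h$ and $t\in^*k$, some point of $t$ lies in $h\cap k$. Every vertex of $T$ is a center, as valences are $\ge3$. For a side $h$ of an edge of $T$, $t\in^*h$ iff $\pi_T(t)$ is on that side: at most one of the three rays from the center to $t$ uses the edge. For example, $t=\{a^{+\infty},a^{-\infty},b^{+\infty}\}$ has center $1$ in the Cayley tree, and $t\notin^*S_a$ for the direction $a$ at $1$.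

## Counting nested walls gives infinite distances

We want an $\operatorname{Aut}(F)$-invariant distance on $V$. In one tree, the distance between centers is the length of the longest nested sequence of half-spaces of $T$ separating $t$ from $t'$. The sensible first attempt is to allow half-spaces from all trees: take the supremum of $m$ over nested $h_1\supsetneq\dots\supsetneq h_m$ with $t\notin^*h_i$ and $t'\in^*h_i$. This is invariant, but it is infinite in our running example.

Let $\varphi:a\mapsto a,\ b\mapsto a^iba^{-j}$. In a reduced word, $\varphi$ changes the exponent of $a$ between two consecutive letters $b^{\pm1}$ as follows: $ba^mb\mapsto$ exponent $m-j+i$; $b^{-1}a^mb^{-1}\mapsto m-i+j$; $ba^mb^{-1}$ and $b^{-1}a^mb$ keep exponent $m\neq0$. So no letter $b^{\pm1}$ cancels. An initial $a^mb$ becomes $a^{m+i}b$ and an initial $a^mb^{-1}$ becomes $a^{m+j}b^{-1}$. Hence $\varphi(H_m^+)\subseteq H_{m+i}^+$ and $\varphi(H^-_m)\subseteq H^-_{m+j}$, with equality by applying this to $\varphi^{-1}$, which has the same form. The half-space of ends beginning with $a$ is $\{a^{+\infty}\}\cup\bigcup_{m\ge1}(H_m^+\cup H_m^-)$.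 Taking images, **for all** $p,q\in\mathbb Z$ the set
$$E_{p,q}=\{a^{+\infty}\}\cup\bigcup_{m\ge p}H_m^+\cup\bigcup_{m\ge q}H_m^-\tag{1}$$
is a half-space. Choose $t=\{\xi_0,\xi_1,a^{-\infty}\}$ with $\xi_i\in H_i^+$, and $t'=\{a^{+\infty},\eta_0,\eta_1\}$ with $\eta_i\in H_i^-$. Then
$$E_{2,0}\supsetneq E_{3,0}\supsetneq E_{4,0}\supsetneq\cdots$$
all separate $t$ from $t'$, and the supremum is infinite.

What is wrong with this sequence? The *single* wall with side $w=H_0^+\cup H_0^-$ crosses every $E_{p,0}$ with $p\ge2$: $H_0^-\subseteq w\cap E_{p,0}$, $H_0^+\subseteq w\cap E_{p,0}^c$, $H_1^-\subseteq w^c\cap E_{p,0}$, $H_1^+\subseteq w^c\cap E_{p,0}^c$. So from another tree these infinitely many walls are all tangled at one edge. The cure is to forbid exactly this.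

**Definition (chain).** A chain is a sequence of half-spaces $h_1\supsetneq\dots\supsetneq h_m$ such that every wall in $\mathcal W$ crosses **at most one** $h_i$. Subsequences of chains are chains.

Thus $E_{2,0}\supsetneq E_{3,0}$ is not a chain, and every single half-space is one. Long chains are produced later, in Lemma 12.

**Definition (pseudometric).** $d(t,t')$ is the supremum of $m$ such that some chain $h_1\supsetneq\dots\supsetneq h_m$ *separates $t$ from $t'$*: $t\notin^*h_i$ and $t'\in^*h_i$ for all $i$.

It is $\operatorname{Aut}(F)$-invariant since $\mathcal W$ is, and $d(t,t)=0$. It is symmetric: the complements $h_m^c\supsetneq\dots\supsetneq h_1^c$ form a chain separating $t'$ from $t$. For the triangle inequality, take a chain separating $t$ from $t''$, and any $t'$. If $t'\in^*h_i$ then $t'\in^*h_j$ for $j<i$, so $\{i:t'\in^*h_i\}$ is an initial segment. That segment separates $t$ from $t'$, and the rest separates $t'$ from $t''$.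

## The pseudometric is finite and almost additive along every tree

We now show that $d$ is finite, and that $d$ adds up, with bounded error, along segments of *any* $T\in\mathcal T$. First a remark: if $A\supseteq B\supseteq C$ are half-spaces, then
$$\text{a wall crossing both $A$ and $C$ crosses $B$.}\tag{2}$$
Indeed each side of the wall meets $C\subseteq B$ and meets $A^c\subseteq B^c$.

**Definition (hull).** For $T\in\mathcal T$ and a half-space $h$ (of any tree), $\mathrm{Hull}_T(h)$ is the union of the lines of $T$ with both ends in $h$.

The hull is a subtree: for distinct points $x,y$ on two such lines, leave $x$ and $y$ along rays of these lines pointing away from $[x,y]$; the result is a line with ends in $h$ containing $[x,y]$. An edge lies in $\mathrm{Hull}_T(h)$ iff both its sides meet $h$. A vertex $v$ lies in it iff at least two directions $d$ at $v$ *meet $h$*, i.e. $S_d\cap h\neq\emptyset$. If $t\in^*h$, then $\pi_T(t)\in\mathrm{Hull}_T(h)$. An edge lies in $\mathrm{Hull}_T(h)\cap\mathrm{Hull}_T(h^c)$ iff its wall crosses $h$.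

*Example.* In the Cayley tree of $F_2$ take $h=H_0^+\cup H_0^-$. At the vertex $1$ the directions $b^{\pm1}$ meet $h$ and $a^{\pm1}$ meet $h^c$, so $1$ is in both hulls. No edge is: $h$ is a union of sets $S_d$ at $1$, so each edge has a side contained in $h$ or in $h^c$. Thus the hulls meet in the single vertex $1$.

The next two facts count how many chain elements can be "blurred" at a vertex.

$$\begin{gathered}\text{If } v\in\mathrm{Hull}_T(h)\cap\mathrm{Hull}_T(h^c)\text{ and the wall of a direction } d \text{ at } v\\ \text{does not cross } h,\text{ then } S_d\subseteq h\text{ or }S_d\subseteq h^c.\end{gathered}\tag{3}$$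
At least two directions at $v$ meet $h$, so one other than $d$ does, and $S_d^c$ meets $h$. Likewise $S_d^c$ meets $h^c$. As the walls do not cross, $S_d\cap h$ or $S_d\cap h^c$ is empty.

$$\begin{gathered}\text{If } h_1\supsetneq\dots\supsetneq h_m\text{ is a chain and } v\in\mathrm{Hull}_T(h_i)\cap\mathrm{Hull}_T(h_i^c)\text{ for all } i,\\ \text{then } m\le4n-1.\end{gathered}\tag{4}$$
Each of the at most $2n$ edges at $v$ crosses at most one $h_i$; this accounts for at most $2n$ indices. For any other $h_i$, (3) applies to all directions at $v$, and $\partial F$ is the disjoint union of the sets $S_d$, so $h_i$ is a union of sets $S_d$. A strictly nested sequence of nonempty proper such unions has length at most $2n-1$.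

**Lemma 3.** If $d_T(\pi_T(t),\pi_T(t'))\le1$ for some $T\in\mathcal T$, then $d(t,t')\le8n$. Hence $d$ is finite.

*Proof.* Let $v=\pi_T(t)$, $w=\pi_T(t')$ and let $(h_i)$ be a chain separating $t$ from $t'$. Then $v\in\mathrm{Hull}(h_i^c)$ and $w\in\mathrm{Hull}(h_i)$. By (4), at most $4n-1$ indices have $v\in\mathrm{Hull}(h_i)$, and at most $4n-1$ have $w\in\mathrm{Hull}(h_i^c)$. If $v=w$, every index is of the first kind and we are done. For any other index, the edge $e=[v,w]$ is in neither hull. So $h_i$ lies in one side of $e$, and as $w\in\mathrm{Hull}(h_i)$ it is the $w$-side; likewise $h_i^c$ lies in the $v$-side. Hence $h_i$ *equals* the $w$-side of $e$, which is at most one index. The total is at most $8n-1$. Finiteness of $d$ in general follows by moving along a path in $T$, each of whose vertices is a center. $\square$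

**Definition (between).** $s$ is *$T$-between* $t$ and $t'$ if $\pi_T(s)\in[\pi_T(t),\pi_T(t')]$.

**Lemma 4.** If $s$ is $T$-between $t$ and $t'$ for some $T\in\mathcal T$, then $d(t,s)+d(s,t')\le d(t,t')+8n$.

*Proof.* The plan is to splice two maximal chains, losing few elements.

**Step 1: discard the elements that do not separate $t$ from $t'$.** Let $(h_i)$ and $(k_j)$ be chains of maximal length separating $t$ from $s$ and $s$ from $t'$. The $h_i$ with $t'\notin^*h_i$ form a final segment. For these, $\pi_T(s)\in\mathrm{Hull}(h_i)$, while $\mathrm{Hull}(h_i^c)$ contains $\pi_T(t)$ and $\pi_T(t')$, hence $\pi_T(s)$. By (4) there are at most $4n-1$ of them. In the same way, the $k_j$ with $t\in^*k_j$ form an initial segment; for them $\mathrm{Hull}(k_j)$ contains $\pi_T(t),\pi_T(t')$ and so $\pi_T(s)$, and $\pi_T(s)\in\mathrm{Hull}(k_j^c)$; so there are at most $4n-1$. Discard all these and renumber: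
$$h_1\supsetneq\dots\supsetneq h_p,\quad t\notin^*h_i,\ s,t'\in^*h_i;\qquad k_1\supsetneq\dots\supsetneq k_q,\quad t,s\notin^*k_j,\ t'\in^*k_j.$$
It suffices to show $d(t,t')\ge p+q-2$, since then $d(t,s)+d(s,t')\le p+q+2(4n-1)\le d(t,t')+8n$. Both remaining chains separate $t$ from $t'$, so this is clear if $p\le1$ or $q\le1$. Let $p,q\ge2$.

**Step 2: nest the two chains.** For all $i,j$ the sets $h_i\cap k_j$, $h_i^c\cap k_j^c$, $h_i\cap k_j^c$ are nonempty, because of $t'$, $t$, $s$ respectively. So if $h_i$ and $k_j$ do not cross, then $h_i^c\cap k_j=\emptyset$ and $k_j\subsetneq h_i$. The wall of $k_j$ fails to cross $h_{p-1}$ or $h_p$, and in either case $k_j\subsetneq h_{p-1}$. Therefore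
$$h_1\supsetneq\dots\supsetneq h_{p-1}\supsetneq k_1\supsetneq k_2\supsetneq\dots\supsetneq k_q.$$

**Step 3: drop $k_1$ to get a chain.** A wall crossing $h_i$ ($i\le p-1$) and $k_j$ ($j\ge2$) would cross $k_1$ by (2), hence both $k_1$ and $k_j$, which is impossible. So $h_1,\dots,h_{p-1},k_2,\dots,k_q$ is a chain of length $p+q-2$. It separates $t$ from $t'$. $\square$

## A graph whose paths must follow tree segments

Put $R=24n$. Let $\mathcal X$ be the graph with vertex set $V$, distinct $t,t'$ being joined by an edge iff $d(t,t')\le R$. $\operatorname{Aut}(F)$ acts on $\mathcal X$.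

**Lemma 5.** $\mathcal X$ is connected, and $d(t,t')/R\le d_{\mathcal X}(t,t')\le d(t,t')/(8n)+2$.

*Proof.* The first inequality is the triangle inequality for $d$. For the second, we walk along a tree and take a step each time $d(t,\cdot)$ has grown by about $8n$. Fix $T\in\mathcal T$ and let $v_0,\dots,v_N$ be the path from $\pi_T(t)$ to $\pi_T(t')$. If $N=0$, Lemma 3 gives $d(t,t')\le 8n\le R$, so $d_{\mathcal X}(t,t')\le1$. Let $N\ge1$, and choose triples $s_i$ centered at $v_i$ with $s_0=t$, $s_N=t'$. Put $f(i)=d(t,s_i)$ and $i_k=\max\{i:f(i)\le8nk\}$ for $k\ge0$; this makes sense as $f(0)=0$. If $i_k<i_{k+1}$, then $f(i_k+1)>8nk$. Lemma 3 bounds the step from $s_{i_k}$ to $s_{i_k+1}$, and Lemma 4, for $s_{i_k+1}$ between $t$ and $s_{i_{k+1}}$, bounds the rest: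
$$d(s_{i_k},s_{i_{k+1}})\le8n+\bigl(f(i_{k+1})-f(i_k+1)+8n\bigr)\le8n+(8n(k+1)-8nk+8n)=24n=R.$$
Also $d(t,s_{i_0})=0$, and $i_k=N$ once $8nk\ge d(t,t')$. Hence $d_{\mathcal X}(t,t')\le1+\lceil d(t,t')/8n\rceil$. $\square$

**Lemma 6.** Let $s$ be $T$-between $t$ and $t'$ for some $T\in\mathcal T$. Every edge path in $\mathcal X$ from $t$ to $t'$ contains a vertex at $\mathcal X$-distance $\le6$ from $s$.

*Proof.* Let $t=t_0,\dots,t_m=t'$ be the path. If $m=0$, then $\pi_T(s)=\pi_T(t)$ and Lemma 3 gives $d_{\mathcal X}(s,t)\le1$. Otherwise the segments $[\pi_T(t_i),\pi_T(t_{i+1})]$ cover $[\pi_T(t),\pi_T(t')]$, so $s$ is $T$-between some $t_i,t_{i+1}$. Lemma 4 gives $d(t_i,s)\le R+8n=32n$, and Lemma 5 gives $d_{\mathcal X}(t_i,s)\le4+2=6$. $\square$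

Recall the Gromov product $(x|y)_w=\frac12(d_{\mathcal X}(x,w)+d_{\mathcal X}(y,w)-d_{\mathcal X}(x,y))$.

**Proposition 7.** $\mathcal X$ is hyperbolic, and a quasi-tree. Moreover, for $x,y,w\in V$ and every geodesic $[x,y]$,
$$(x|y)_w\le d_{\mathcal X}(w,[x,y])\le(x|y)_w+38.\tag{5}$$

*Proof.* **Step 1: geodesic triangles with corners in $V$ are slim.** Fix $T\in\mathcal T$. Let $\alpha$ be a geodesic between vertices $x,y$. Take triples $s_0=x,\dots,s_N=y$ centered at the consecutive vertices of $[\pi_T(x),\pi_T(y)]$; if $\pi_T(x)=\pi_T(y)$, use just $x,y$. By Lemma 3, $d_{\mathcal X}(s_i,s_{i+1})\le1$. By Lemma 6 there are vertices $a_i\in\alpha$ with $d_{\mathcal X}(a_i,s_i)\le6$, $a_0=x$, $a_N=y$. Then $d_{\mathcal X}(a_i,a_{i+1})\le13$. Every vertex of $\alpha$ lies on $\alpha$ between some $a_i$ and $a_{i+1}$, so it is within $6$ of one of them, hence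
$$\text{every vertex of $\alpha$ is within $12$ of some $s_i$.}\tag{6}$$
Given a third vertex $z$, $[\pi_T(x),\pi_T(y)]\subseteq[\pi_T(x),\pi_T(z)]\cup[\pi_T(z),\pi_T(y)]$. So each $s_i$ is $T$-between $x,z$ or $T$-between $z,y$, and by Lemma 6 it is within $6$ of $[x,z]$ or $[z,y]$ respectively. So every vertex of $\alpha$ is within $18$, and every point of $\alpha$ within $19$, of $[x,z]\cup[z,y]$.

**Step 2: the estimate (5).** Its purpose is to turn slimness into Gromov products. The first inequality is the triangle inequality. For the second, $[x,y]$ is covered by the closed sets of points within $19$ of $[w,x]$ and within $19$ of $[w,y]$; the first contains $x$, the second contains $y$, and $[x,y]$ is connected, so some $p\in[x,y]$ is in both. If $p$ is within $19$ of a point $c \in[w,x]$, then $d_{\mathcal X}(w,x)=d_{\mathcal X}(w,c)+d_{\mathcal X}(c,x)\ge d_{\mathcal X}(w,p)+d_{\mathcal X}(p,x)-38$. Likewise $d_{\mathcal X}(w,y)\ge d_{\mathcal X}(w,p)+d_{\mathcal X}(p,y)-38$. Adding and subtracting $d_{\mathcal X}(x,y)$ gives $(x|y)_w\ge d_{\mathcal X}(w,p)-38$.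

**Step 3: the Gromov inequality.** This proves hyperbolicity. For $x,y,z,w\in V$, let $p\in[x,z]$ be nearest to $w$. By Step 1, $p$ is within $19$ of $[x,y]\cup[y,z]$, so by (5)
$$\min\{(x|y)_w,(y|z)_w\}\le d_{\mathcal X}(w,[x,z])+19\le(x|z)_w+57.$$
Moving each of the three points in a product by at most $\frac12$ changes the product by at most $\frac32$, and every point of $\mathcal X$ is within $\frac12$ of $V$. So the inequality holds on all of $\mathcal X$ with constant $60$.

**Step 4: quasi-tree.** This is not used below. By Manning (*Geometry of pseudocharacters*, Geom. Topol. 9 (2005), Thm 4.6), a geodesic space is quasi-isometric to a simplicial tree if there is a constant $\Delta$ such that any two points $x,y$ have a midpoint $m$ within $\Delta$ of which every path from $x$ to $y$ passes. If $d_{\mathcal X}(x,y)\le2$, any midpoint is within $1$ of $x$. Otherwise let $\gamma$ be a geodesic from $x$ to $y$, $m$ its midpoint, and $x',y'$ the first and last vertices on $\gamma$; then $x'$, $y'$ are within $1$ of $x$, $y$, and $m$ lies on the part $\alpha$ of $\gamma$ from $x'$ to $y'$. So $m$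 is within $\frac12$ of a vertex of $\alpha$, and by (6) within $12\frac12$ of some $s_i$ (for the pair $x',y'$). Let $c$ be any path from $x$ to $y$; extend it along $\gamma$ to a path $c'$ from $x'$ to $y'$. Subdivide $c'$ into finitely many pieces of diameter $<\frac12$, and replace each division point by a nearest vertex. Consecutive vertices are at distance $<\frac32$, hence equal or adjacent, so they form an edge path from $x'$ to $y'$. By Lemma 6 it comes within $6$ of $s_i$. So $c'$ passes within $6\frac12$ of $s_i$ and within $19$ of $m$, and $c$ passes within $20$ of $m$. Take $\Delta=21$. $\square$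

So far $g$ has played no role. What remains for (a) is to find long chains along the axis of $g$, and to control where automorphisms can move that axis.

## Minimal bases and Whitehead graphs

Let $g$ be contained in no proper free factor; in particular $g\ne1$. Write $g=g_0^r$ with $r\ge1$ and $g_0$ not a proper power. Then $g_0$ is in no proper free factor, and $\operatorname{ad}_g=\operatorname{ad}_{g_0}^r$. If $\operatorname{ad}_{g_0}$ is loxodromic, so is $\operatorname{ad}_g$, with the same attracting and repelling points, so all claims of (a) pass from $g_0$ to $g$. **Until the end of the proof of (a), $g$ is not a proper power.**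

Choose a basis $X$ **minimizing** the cyclic length $\ell=|g|_X$ over all bases. Let $T_0\in\mathcal T$ be its Cayley tree: vertices $F$, and at each $v$ one direction $[v,va]$ with label $a$ for each $a\in X^{\pm}$. The action of $F$ preserves labels.

**Definition (Whitehead graph).** $Wh$ has vertex set $X^{\pm}$ and one edge for each vertex $u$ of a period of $\operatorname{Ax}_{T_0}(g)$, joining the labels of the two directions of the axis at $u$.

If $c_1\cdots c_\ell$ is the cyclic word of $g$, the edges join $c_i^{-1}$ and $c_{i+1}$, indices mod $\ell$. There are no loops. At any vertex $v$ of $T_0$, two directions have adjacent labels iff some translate $h\operatorname{Ax}_{T_0}(g)$, $h\in F$, passes through $v$ via them.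

*Examples in $F_2$.* For $g=aba^{-1}b^{-1}$ the edges are $a^{-1}b$, $b^{-1}a^{-1}$, $ab^{-1}$, $ba$: a 4-cycle, which stays connected after removing any one vertex. The length $4$ is minimal: both exponent sums of $g$ vanish in every basis, and a nontrivial cyclically reduced word with this property has length at least $4$. For $g=ab$ (not minimal, and primitive) the edges are $a^{-1}b$ and $b^{-1}a$: disconnected.

**Lemma 8 (Whitehead).** $Wh$ is connected and remains connected after removing any one vertex.

*Proof.* Let $\mathrm{val}(a)$ be the valence of $a$ in $Wh$, i.e. the number of occurrences of $a^{\pm1}$ in the cyclic word of $g$. It is at least $1$, otherwise a conjugate of $g$, hence $g$, lies in a proper free factor. For $A\subset X^{\pm}$ let $\mathrm{cap}(A)$ be the number of edges of $Wh$ between $A$ and its complement.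

**Step 1: if $a\in A$ and $a^{-1}\notin A$, then $\mathrm{cap}(A)\ge\mathrm{val}(a)$.** This is how minimality of $X$ enters. Blow up each vertex $v$ of $T_0$ to an edge $\varepsilon_v=[v_A,v_{A^c}]$, attaching directions with labels in $A$ to $v_A$ and the others to $v_{A^c}$. The edge of $T_0$ from $v$ to $va$ now joins $v_A$ to $(va)_{A^c}$. These edges, over all $v$, are pairwise disjoint. Collapse them. The result is a tree $T_1$; the action on it is free, since an element fixing a vertex would preserve a vertex or a collapsed edge of the blown-up tree, on which the torsion-free group $F$ acts freely. Before the collapse there are $2$ vertex orbits and $n+1$ edge orbits, so $T_1$ has one vertex orbit and $n$ edge orbits: it is the Cayley tree of a basis. Per period, the axis of $g$ gains one edge $\varepsilon_v$ for each vertex where it passes between $A$ and $A^c$, in total $\mathrm{cap}(A)$, and loses its $\mathrm{val}(a)$ edges labeled $a^{\pm1}$. So $\|g\|_{T_1}=\ell+\mathrm{cap}(A)-\mathrm{val}(a)$, and by minimality this is at least $\ell$.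

**Step 2: $Wh$ is connected.** Suppose not, and let $C$ be a component. If $a\in C$ and $a^{-1}\notin C$, then $\mathrm{cap}(C)=0<\mathrm{val}(a)$, contradicting Step 1. So every component is closed under inversion. The edge joining $c_i^{-1}$ and $c_{i+1}$ then puts $c_i$ and $c_{i+1}$ in the same component, so all letters of $g$ lie in one component. Every $x\in X$ occurs up to inversion, so that component is $X^{\pm}$, a contradiction.

**Step 3: there is no cut vertex.** Suppose $Wh\setminus\{a\}$ is disconnected, and let $C$ be a component of it not containing $a^{-1}$. Put $A=C\cup\{a\}$. Edges leaving $A$ are edges at $a$ not ending in $C$, and at least one edge joins $a$ to $C$ since $Wh$ is connected. So $\mathrm{cap}(A)<\mathrm{val}(a)$, contradicting Step 1. $\square$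

## Every wall cuts the axis of $g$ within one period

Parametrize $\operatorname{Ax}_{T_0}(g)$ by $\mathbb R$, oriented toward $g^+$, so that $g$ translates by $1$ and the vertices are at $\frac1\ell\mathbb Z$. Let $p:\partial F\setminus\{g^\pm\}\to\frac1\ell\mathbb Z$ be the projection to the axis. For a wall $\tau$ separating $g^+$ from $g^-$, with sides $\tau^\pm\ni g^\pm$, put
$$a(\tau)=\min p(\tau^+\setminus\{g^+\}),\qquad b(\tau)=\max p(\tau^-\setminus\{g^-\}).$$
These exist: $\tau^+$ is closed and misses $g^-$, so $p$ is bounded below on $\tau^+\setminus\{g^+\}$, and its values are discrete; similarly for $b$. Think of $[a(\tau),b(\tau)]$ as the zone where $\tau$ looks blurred from the axis. For a wall of an edge of the axis in $T_0$ we have $b<a$: no blur. We note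
$$\begin{gathered}a(g\tau)=a(\tau)+1,\quad b(g\tau)=b(\tau)+1;\\ \tau^+\supseteq\sigma^+\ \Longrightarrow\ a(\tau)\le a(\sigma),\ b(\tau)\le b(\sigma).\end{gathered}\tag{7}$$

*Examples.* (i) Let $g=aba^{-1}b^{-1}$, and let $\tau$ have sides $H_0^+\cup H_0^-$ and its complement. At the vertex $1$, at position $0$, the axis of $g$ goes backward via $b$ and forward via $a$. So $\tau^-=S_b\cup S_{b^{-1}}$ and $\tau^+=S_a\cup S_{a^{-1}}$; the sets $S_{b^{-1}}$ and $S_{a^{-1}}$ project to $0$, $S_b$ minus $g^-$ to negative and $S_a$ minus $g^+$ to positive positions. Hence $a(\tau)=b(\tau)=0$. (ii) For the element $a$ of $F_2$, which *is* in a proper free factor, make the same definitions on the axis $\{a^m\}$. The wall with $\tau^+=E_{p,q}$ from (1) has $a(\tau)=\min(p,q)$ and $b(\tau)=\max(p,q)-1$, so the blur $b-a=|p-q|-1$ is unbounded.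

For our $g$ the blur is bounded by one period. The mechanism: at a leaf of the blurred region, Lemma 8 provides a *translate* of the axis that $\tau$ cuts cleanly, and periodicity does the rest.

**Lemma 9 (Key Lemma).** $b(\tau)-a(\tau)\le1$ for every wall $\tau\in\mathcal W$ separating $g^+$ from $g^-$.

*Proof.* Let $\tau$ be the wall of an edge of $T'\in\mathcal T$, also called $\tau$. It lies on $\operatorname{Ax}_{T'}(g)$. Let $\hat Y=\mathrm{Hull}_{T_0}(\tau^+)\cap\mathrm{Hull}_{T_0}(\tau^-)$.

**Step 1: the case $\hat Y=\emptyset$.** Here there is no blur. An edge $e$ of $T_0$ on the bridge between the two disjoint hulls has $\tau^+$ on one side and $\tau^-$ on the other. So $\tau$ is the wall of $e$, $e$ lies on $\operatorname{Ax}_{T_0}(g)$, and $b(\tau)<a(\tau)$.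

**Step 2: if $\hat Y\ne\emptyset$, it is finite.** We need this to find a leaf. $\hat Y$ is a subtree. If it were infinite, it would contain a ray, by local finiteness. All edges of the ray cross $\tau$, so the sides of these edges that shrink to the end of the ray all meet $\tau^+$ and $\tau^-$. Then the end lies in both $\tau^+$ and $\tau^-$, which are disjoint closed sets: a contradiction.

**Step 3: a translate of the axis that $\tau$ cuts cleanly.** Let $v$ be a vertex of valence $\le1$ in $\hat Y$, and $d_0$ the edge of $\hat Y$ at $v$, if any. Edges $d\ne d_0$ at $v$ do not cross $\tau$, so by (3) $S_d\subseteq\tau^+$ or $S_d\subseteq\tau^-$. At least two directions at $v$ meet $\tau^+$ and at least two meet $\tau^-$, so both kinds occur among the directions $\ne d_0$. By Lemma 8, $Wh$ with the label of $d_0$ removed is connected. So there are directions $d,d'\ne d_0$ with adjacent labels, $S_d\subseteq\tau^+$ and $S_{d'}\subseteq\tau^-$, and some $h\in F$ such that $h\operatorname{Ax}_{T_0}(g)$ passes through $v$ via $d,d'$. Hence $\tau$ separates $hg^+$ from $hg^-$.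

**Step 4: transport to the axis itself.** Put $\sigma=h^{-1}\tau$ and $u=h^{-1}v\in\operatorname{Ax}_{T_0}(g)$. Then $\sigma$ separates $g^\pm$ and is an edge of $\operatorname{Ax}_{T'}(g)$. Each of the two directions of $\operatorname{Ax}_{T_0}(g)$ at $u$ has its far side inside one side of $\sigma$. The one toward $g^+$ contains $g^+$, so it is in $\sigma^+$; the one toward $g^-$ is in $\sigma^-$. So $p(\xi)>p(u)$ implies $\xi\in\sigma^+$, and $p(\xi)<p(u)$ implies $\xi\in\sigma^-$. That is, $b(\sigma)\le p(u)\le a(\sigma)$.

**Step 5: compare $\tau$ with the translates of $\sigma$.** The edges of $\operatorname{Ax}_{T'}(g)$ are linearly ordered, with positive sides nested decreasingly. So there is $k$ with $(g^k\sigma)^+\supseteq\tau^+\supseteq(g^{k+1}\sigma)^+$. By (7), $b(\tau)\le b(\sigma)+k+1$ and $a(\tau)\ge a(\sigma)+k$. Hence $b(\tau)-a(\tau)\le b(\sigma)-a(\sigma)+1\le1$. $\square$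

The next corollary treats walls that do not separate $g^\pm$.

**Corollary 10.** If a wall $\tau\in\mathcal W$ has a side $\tau^+$ containing neither $g^+$ nor $g^-$, then $\operatorname{diam}p(\tau^+)\le2$.

*Proof.* Let $\tau$ be an edge of $T'\in\mathcal T$. It is not on $\operatorname{Ax}_{T'}(g)$, so all of $\tau^+$ projects to one vertex $q$ of $\operatorname{Ax}_{T'}(g)$. Let $\varepsilon$ be the axis edge issuing from $q$ toward $g^+$. Then $\tau^+\subseteq\varepsilon^-$. As $g^{-1}\varepsilon$ issues from $g^{-1}q$, which is strictly before $q$, also $\tau^+\subseteq(g^{-1}\varepsilon)^+$. So $p(\tau^+)\subseteq[a(\varepsilon)-1,b(\varepsilon)]$, an interval of length at most $2$ by Lemma 9. $\square$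

The last corollary limits how far an automorphic image of $g$ can fellow-travel $g$. It is the overlap argument of the second test above, run in the tree $\varphi T_0$ and read back in $T_0$ with Lemma 9.

**Corollary 11.** Let $\varphi\in\operatorname{Aut}(F)$ and $z=\varphi(g)$, with $\{z^\pm\}\cap\{g^\pm\}=\emptyset$. Then $p(z^+)-p(z^-)\le4$.

*Proof.* Let $T'=\varphi T_0$. By minimality of $X$,
$$\|z\|_{T'}=\|g\|_{T_0}=|g|_X\le|g|_{\varphi(X)}=\|\varphi^{-1}(g)\|_{T_0}=\|g\|_{T'}.$$
Let $q,q'$ be the projections of $z^-,z^+$ to $\operatorname{Ax}_{T'}(g)$. Suppose $q'$ were at distance $\ge2\|g\|_{T'}\ge\|z\|_{T'}+\|g\|_{T'}$ beyond $q$ in the direction of $g^+$. Then both axes contain $[q,q']$ with the same orientation, and $zgq$ and $gzq$ are both the point of $[q,q']$ at distance $\|z\|_{T'}+\|g\|_{T'}$ from $q$. The action is free, so $z$ and $g$ commute and $\{z^\pm\}=\{g^\pm\}$, a contradiction. So $q'$ lies strictly before $g^2q$. With $\varepsilon$ the axis edge issuing from $q$ toward $g^+$, we get $z^-\in(g^{-1}\varepsilon)^+$ and $z^+\in(g^2\varepsilon)^-$. Therefore, by (7) and Lemma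 9,
$$p(z^+)-p(z^-)\le(b(\varepsilon)+2)-(a(\varepsilon)-1)\le4.\qquad\square$$

## Long chains along the axis: $\operatorname{ad}_g$ is loxodromic

Let $\sigma$ now be the edge of $\operatorname{Ax}_{T_0}(g)$ whose endpoint nearer $g^+$ is at position $0$, and $\sigma_k=g^{2k}\sigma$ for $k\in\mathbb Z$. Then
$$\sigma_k^+=\{p\ge2k\}\cup\{g^+\},\qquad\sigma_k^-=\{p<2k\}\cup\{g^-\}.$$

**Lemma 12.** No wall in $\mathcal W$ crosses both $\sigma_j$ and $\sigma_k$ for $j\ne k$.

*Proof.* By (2), a wall crossing two of them crosses two consecutive ones; translating, it suffices to treat $\sigma_0,\sigma_1$. Suppose $\tau$ crosses both. If $\tau$ separates $g^\pm$, then $\tau^+\cap\sigma_0^-\ne\emptyset$ gives $a(\tau)<0$ and $\tau^-\cap\sigma_1^+\ne\emptyset$ gives $b(\tau)\ge2$, contradicting Lemma 9. Otherwise let $\tau^+$ be the side containing neither of $g^\pm$. It meets $\sigma_0^-$ and $\sigma_1^+$, so $p(\tau^+)$ contains a value $<0$ and a value $\ge2$, contradicting Corollary 10. $\square$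

Pick $\xi_0$ with $p(\xi_0)=0$, and let
$$o=\{g^+,g^-,\xi_0\},\qquad o_k=g^{2k}o=\operatorname{ad}_g^{2k}(o).$$
The center $u_k=\pi_{T_0}(o_k)$ is the axis vertex at position $2k$, the positive endpoint of $\sigma_k$. For $k\ge1$, $\sigma_1^+\supsetneq\dots\supsetneq\sigma_k^+$ is a chain by Lemma 12, and it separates $o$ from $o_k$. So $d(o,o_k)\ge k$, and by Lemma 5
$$d_{\mathcal X}(o,\operatorname{ad}_g^{2k}o)\ge k/R.$$
Thus $\operatorname{ad}_g$ has positive stable translation length on $\mathcal X$, i.e. it is loxodromic. Let $\gamma_\pm=\lim_{k\to\pm\infty}o_k\in\partial\mathcal X$ be its attracting and repelling points.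

## The orbit of $(\gamma_+,\gamma_-)$ is discrete

Let $\delta$ be a constant for the Gromov-product inequality on $\mathcal X$ ($\delta=60$ will do). For $\omega,\omega'\in\partial\mathcal X$ let $(\omega|\omega')_x$ be the supremum of $\liminf_{i,j}(x_i|y_j)_x$ over sequences $x_i\to\omega$, $y_j\to\omega'$. We use these textbook facts:

* for all such sequences, $(\omega|\omega')_x-2\delta\le\liminf(x_i|y_j)_x\le(\omega|\omega')_x$;
* $(\omega|\omega'')_x\ge\min\{(\omega|\omega')_x,(\omega'|\omega'')_x\}-2\delta$;
* a change of basepoint from $x$ to $y$ changes products by at most $d_{\mathcal X}(x,y)$;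
* $\partial\mathcal X$ is metrizable, and $\omega_i\to\omega$ iff $(\omega_i|\omega)_o\to\infty$.

Let $L=d_{\mathcal X}(o,o_1)=d_{\mathcal X}(o,o_{-1})$, $M=L+6$ and $U_\pm=\{\omega\in\partial\mathcal X:(\omega|\gamma_\pm)_o>M+2\delta\}$. By the last fact, $U_\pm$ contains a neighborhood of $\gamma_\pm$.

The first lemma translates closeness in $\partial\mathcal X$ into positions of triples in $\partial F$.

**Lemma 13.** If $x_i\in V$ converge to $\omega\in U_+$, then $x_i\in^*\sigma_1^+$ for all large $i$. If $x_i\to\omega\in U_-$, then $x_i\in^*\sigma_{-1}^-$ for all large $i$.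

*Proof.* Suppose $x\notin^*\sigma_1^+$ and $k\ge1$. Then $\pi_{T_0}(x)$ is on the negative side of $\sigma_1$ and $u_k$ on the positive side. So $[\pi_{T_0}(x),u_k]$ crosses $\sigma_1$ and contains its positive endpoint $u_1$. Thus $o_1$ is $T_0$-between $x$ and $o_k$. By Lemma 6 every geodesic $[x,o_k]$ passes within $6$ of $o_1$, so $(x|o_k)_o\le d_{\mathcal X}(o,[x,o_k])\le M$. If this held for infinitely many $x=x_i$, then along that subsequence $\liminf(x_i|o_k)_o\le M$, so $(\omega|\gamma_+)_o\le M+2\delta$, contradicting $\omega\in U_+$. For the second statement, if $x\in^*\sigma_{-1}^+$ and $k\ge2$, then $[\pi_{T_0}(x),u_{-k}]$ crosses $\sigma_{-1}$ and contains its positive endpoint $u_{-1}$. So $o_{-1}$ is $T_0$-between $x$ and $o_{-k}$, and $(x|o_{-k})_o\le M$ as before. $\square$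

**Lemma 14.** If $\varphi\in\operatorname{Aut}(F)$ and $\varphi(\gamma_+,\gamma_-)\in U_+\times U_-$, then $\varphi(g)=g$, and hence $\varphi(\gamma_+,\gamma_-)=(\gamma_+,\gamma_-)$.

*Proof.* Let $z=\varphi(g)$.

**Step 1: locate $z^\pm$.** We show $z^+\in\sigma_1^+$ and $z^-\in\sigma_{-1}^-$. The triples $\varphi(o_i)=\{z^+,z^-,z^{2i}\varphi(\xi_0)\}$ converge to $\varphi\gamma_\pm$ as $i\to\pm\infty$, while $z^{2i}\varphi(\xi_0)\to z^\pm$ in $\partial F$. By Lemma 13, $\varphi(o_i)\in^*\sigma_1^+$ for $i\gg0$. If $z^+$ were in the open set $\sigma_1^-$, then for $i\gg0$ the two points $z^+$ and $z^{2i}\varphi(\xi_0)$ of $\varphi(o_i)$ would lie in $\sigma_1^-$, a contradiction. So $z^+\in\sigma_1^+$. In the same way, with $i\to-\infty$, $z^-\in\sigma_{-1}^-$.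

**Step 2: $z$ and $g$ share an end.** If $\{z^\pm\}\cap\{g^\pm\}=\emptyset$, Step 1 says $p(z^+)\ge2$ and $p(z^-)<-2$, so $p(z^+)-p(z^-)>4$, contradicting Corollary 11.

**Step 3: conclude.** So $z$ and $g$ lie in the stabilizer of a common end, which is cyclic. Neither is a proper power, so both generate it and $z=g^{\pm1}$. If $z=g^{-1}$, then $z^+=g^-\notin\sigma_1^+$, a contradiction. So $z=g$. Then $\varphi\operatorname{ad}_g\varphi^{-1}=\operatorname{ad}_{\varphi(g)}=\operatorname{ad}_g$, and $\varphi$ fixes $\gamma_+$ and $\gamma_-$. $\square$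

By Lemma 14, $(\gamma_+,\gamma_-)$ is isolated in its orbit, and by equivariance every orbit point is. The orbit is discrete, i.e. $\operatorname{ad}_g$ is WWPD. Note how orientation, not chirality, disposed of $z=g^{-1}$.

## The orbit is also closed

Since $\partial\mathcal X$ is metrizable, sequences suffice. Let $\varphi_i(\gamma_+,\gamma_-)\to(\omega_+,\omega_-)$ with $\omega_+\neq\omega_-$.

**Step 1: the products $(\varphi_i\gamma_+|\varphi_i\gamma_-)_o$ are bounded.** This keeps the moved axes near $o$. If they were unbounded, then on a subsequence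
$$(\omega_+|\omega_-)_o\ge\min\{(\omega_+|\varphi_i\gamma_+)_o,\ (\varphi_i\gamma_+|\varphi_i\gamma_-)_o,\ (\varphi_i\gamma_-|\omega_-)_o\}-4\delta\to\infty,$$
contradicting $\omega_+\ne\omega_-$. So there is a constant $C$ with $(\varphi_i\gamma_+|\varphi_i\gamma_-)_o\le C$ for all $i$.

**Step 2: normalize so that $d_{\mathcal X}(o,\varphi_io)\le B$ with $B$ independent of $i$.** Fix $i$. As $\liminf_{j,k\to\infty}(\varphi_io_j|\varphi_io_{-k})_o\le C$, there are $j,k\ge1$ with $(\varphi_io_j|\varphi_io_{-k})_o\le C+1$. By (5), a geodesic $\alpha$ from $\varphi_io_{-k}$ to $\varphi_io_j$ satisfies $d_{\mathcal X}(o,\alpha)\le C+39$. For $-k\le m\le j$ the triple $o_m$ is $T_0$-between $o_{-k}$ and $o_j$. By Lemma 6, applied to $\varphi_i^{-1}\alpha$, there is a vertex $a_m$ of $\alpha$ with $d_{\mathcal X}(a_m,\varphi_io_m)\le6$, where we take $a_{-k},a_j$ to be the endpoints of $\alpha$. Since $d_{\mathcal X}(a_m,a_{m+1})\le L+12$, every vertex of $\alpha$ is within $L+12$ of some $a_m$, hence within $L+18$ of some $\varphi_io_m$. The point of $\alpha$ nearest to $o$ is within $1$ of a vertex of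 $\alpha$. So there is $m_i$ with
$$d_{\mathcal X}(o,\varphi_io_{m_i})\le B:=C+L+58.$$
Replacing $\varphi_i$ by $\varphi_i\operatorname{ad}_g^{2m_i}$ does not change $\varphi_i(\gamma_+,\gamma_-)$, and now $d_{\mathcal X}(o,\varphi_io)\le B$ for all $i$.

**Step 3: the sequence of pairs is eventually constant.** As $i,j\to\infty$,
$$(\gamma_\pm|\varphi_i^{-1}\varphi_j\gamma_\pm)_o=(\varphi_i\gamma_\pm|\varphi_j\gamma_\pm)_{\varphi_io}\ge\min\{(\varphi_i\gamma_\pm|\omega_\pm)_o,(\omega_\pm|\varphi_j\gamma_\pm)_o\}-2\delta-B\to\infty.$$
So $\varphi_i^{-1}\varphi_j(\gamma_+,\gamma_-)\in U_+\times U_-$ for all large $i,j$, and by Lemma 14 $\varphi_j(\gamma_+,\gamma_-)=\varphi_i(\gamma_+,\gamma_-)$. Hence $(\omega_+,\omega_-)$ lies in the orbit. This proves Theorem 1(a). $\square$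

## Elements of proper free factors have bounded orbits

Let $g$ lie in a proper free factor. Enlarging the factor, $g\in A$ with $F=A*\langle b\rangle$ and $\operatorname{rk}A=n-1\ge1$. Let $Y$ be a basis of $A$. We generalize the sets $H_m^\pm$ of the running example, where $A=\langle a\rangle$.

Let $S$ be the graph with vertices the cosets $uA$ and edges $\{uA,ubA\}$, $u\in F$. It is obtained from the Cayley tree $T_{Y\cup\{b\}}$ by collapsing the $Y$-edges, so it is a tree. An edge of $S$ defines a wall of $\partial F$: a point $\lim v_i$ ($v_i\in F$) lies on the side that eventually contains the vertices $v_iA$. This is the wall of the corresponding $b$-edge of $T_{Y\cup\{b\}}$, but the description uses only $S$ with its $F$-action. For $c\in A$ let $H_c^+$ and $H_c^-$ be the sides not containing the vertex $A$ of the edges $\{A,cbA\}$ and $\{A,cb^{-1}A\}$. They belong to distinct edges at the vertex $A$, so they are pairwise disjoint half-spaces; and $uH_c^\epsilon=H_{uc}^\epsilon$ for $u\in A$.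

The next lemma supplies the walls, like $H_0^+\cup H_0^-$ above, that destroy long chains.

**Lemma 15.** For $c,c'\in A$, $H_c^+\cup H_{c'}^-$ is a side of a wall in $\mathcal W$.

*Proof.* Let $b'=cbc'^{-1}$. Then $Y\cup\{b'\}$ is a basis, and the edges $\{uA,ub'A\}=\{(uc)A,(uc)bA\}$ are again exactly the edges of $S$. So in $T_{Y\cup\{b'\}}$ the directions $b'$ and $b'^{-1}$ at the vertex $1$ have far sides given by the edges $\{A,b'A\}=\{A,cbA\}$ and $\{A,b'^{-1}A\}=\{A,c'b^{-1}A\}$, namely $H_c^+$ and $H_{c'}^-$. Blow up the vertex orbit, separating the directions $b'^{\pm1}$ (new vertex of valence $3$) from $Y^\pm$ (new vertex of valence $2n-1\ge3$). The result is in $\mathcal T$, and the new edge at $1$ has side $H_c^+\cup H_{c'}^-$. $\square$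

Let $\mathcal B\subset V$ be the set of triples whose points lie in three distinct sets of the family $\{H_c^\epsilon\}$, with both signs occurring. It is nonempty since $A$ is infinite, and it is $\operatorname{ad}_g$-invariant, since $\operatorname{ad}_g$ acts as left translation by $g\in A$.

**Lemma 16.** $d(t,t')\le8$ for all $t,t'\in\mathcal B$.

Since $8\le R$, any two points of $\mathcal B$ are then at $\mathcal X$-distance at most $1$. So $\langle\operatorname{ad}_g\rangle$ has a bounded orbit, hence all its orbits are bounded. This is Theorem 1(b).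

*Proof of Lemma 16.* Suppose a chain of length $\ge9$ separates $t$ from $t'$.

**Step 1: reduce to three chain elements that respect the family.** Let $D_1,D_2,D_3$ and $D_1',D_2',D_3'$ be the family members containing the points of $t$ and of $t'$. Each of these at most six walls crosses at most one chain element, so there remain chain elements $h\supsetneq k\supsetneq l$ crossed by none of them. Let $x\in\{h,k,l\}$ and let $D$ be a listed member. Then $x\subseteq D$ is impossible, as $t'$ has two points in $x$ but at most one in $D$; and $x^c\subseteq D$ is impossible, as $t$ has two points in $x^c$ but at most one in $D$. Since the walls do not cross, $D\subseteq x$ or $D\subseteq x^c$. Two points of $t$ lie in $h^c$ and two points of $t'$ lie in $l$, so after renumbering $D_1,D_2\subseteq h^c$ and $D_1',D_2'\subseteq l$.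

**Step 2: what suffices for a contradiction.** It suffices to find $(O,I)\in\{(h,k),(k,l),(h,l)\}$ and listed members $P\subseteq O^c$, $Q\subseteq I$ of opposite signs, together with listed members $P'\ne P$, $P'\subseteq O^c$ and $Q'\ne Q$, $Q'\subseteq I$. Indeed, by Lemma 15 $P\cup Q$ is a side of a wall in $\mathcal W$. By disjointness of distinct family members and of $O^c$ and $I$, the sets $P',Q'$ lie on its other side. As $P,P'\subseteq O^c\subseteq I^c$ and $Q,Q'\subseteq I\subseteq O$, this wall crosses both $O$ and $I$, contradicting the chain condition.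

**Step 3: find such members.** If some $D_i$ and $D_j'$ with $i,j\in\{1,2\}$ have opposite signs, take $(O,I)=(h,l)$, $P=D_i$, $Q=D_j'$, and for $P',Q'$ the other one of $D_1,D_2$ and of $D_1',D_2'$. Otherwise $D_1,D_2,D_1',D_2'$ all have the same sign, and $D_3$ has the opposite sign, because both signs occur for $t$. If $D_3\subseteq k^c$, take $(O,I)=(k,l)$, $P=D_3$, $Q=D_1'$, $P'=D_1$ (in $h^c\subseteq k^c$) and $Q'=D_2'$. If $D_3\subseteq k$, take $(O,I)=(h,k)$, $P=D_1$, $Q=D_3$, $P'=D_2$ and $Q'=D_1'$ (in $l\subseteq k$, and $\ne D_3$ because the signs differ). $\square$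

Theorem 1 is proved.

## Powers of primitive elements in rank at least three

We prove Proposition 2. A *quasimorphism* on a group $G$ is a map $f:G\to\mathbb R$ with $|f(xy)-f(x)-f(y)|\le D$ for a constant $D$; for instance, every bounded function. Its homogenization $\bar f(x)=\lim_k f(x^k)/k$ exists and is a quasimorphism with $\bar f(x^k)=k\bar f(x)$ for $k\in\mathbb Z$. It is conjugation-invariant and additive on commuting elements. It is bounded on commutators, since $\bar f(xyx^{-1}\cdot y^{-1})$ differs by a bounded amount from $\bar f(y)+\bar f(y^{-1})=0$.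

*Proof of Proposition 2.* Let $n\ge3$, let $\{a\}\cup Y$ be a basis, so $|Y|\ge2$, and let $g$ be a power of $a$. If $\operatorname{ad}_g$ is loxodromic in an action on a hyperbolic graph $Z$, so is $\eta:=\operatorname{ad}_a$. Suppose this. Let $G=\{\varphi\in\operatorname{Aut}(F):\varphi(a)=a\}$. It contains $\eta$ and centralizes it, so it fixes the attracting point $\gamma_+\in\partial Z$ of $\eta$. We build a homogeneous quasimorphism $\beta$ on $G$ with $\beta(\eta)>0$, and then compute that $\beta(\eta)=0$.

**Step 1: a Busemann-type function.** Its purpose is to measure displacement toward $\gamma_+$. Write $d$ for the metric of $Z$ and $\delta$ for a Gromov-product constant of $Z$; let $x_0\in Z$ and $x_m=\eta^mx_0\to\gamma_+$. For $x,y,w\in Z$,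
$$d(x,w)-d(y,w)=d(x,y)-2(x|w)_y.\tag{8}$$
If $w_i,w_j'$ are sequences converging to $\gamma_+$, then $(w_i|w_j')_y\to\infty$ while $(x|\cdot)_y\le d(x,y)$. So the Gromov inequality gives $|(x|w_i)_y-(x|w_j')_y|\le\delta$ for large $i,j$. Hence, for all sequences converging to $\gamma_+$, the eventual values of $d(x,w_i)-d(y,w_i)$ lie within $2\delta$ of each other, and so within $2\delta$ of
$$\mathfrak b(x,y):=\limsup_m\,(d(x,x_m)-d(y,x_m)).$$
The differences in (8) are additive, so $|\mathfrak b(x,w)-\mathfrak b(x,y)-\mathfrak b(y,w)|\le6\delta$. For $\varphi\in G$ we have $\varphi x_m\to\gamma_+$ and $d(\varphi x,\varphi x_m)-d(\varphi y,\varphi x_m)=d(x,x_m)-d(y,x_m)$, so $|\mathfrak b(\varphi x,\varphi y)-\mathfrak b(x,y)|\le4\delta$.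

**Step 2: the quasimorphism, and $\beta(\eta)>0$.** Put $\beta_0(\varphi)=\mathfrak b(x_0,\varphi x_0)$. By Step 1, $\mathfrak b(x_0,\varphi\psi x_0)$ differs by at most $6\delta$ from $\mathfrak b(x_0,\varphi x_0)+\mathfrak b(\varphi x_0,\varphi\psi x_0)$, and the last term by at most $4\delta$ from $\beta_0(\psi)$. So $\beta_0$ is a quasimorphism on $G$. Let $\beta$ be its homogenization. Since $(x_m)$ is a quasigeodesic, it stays uniformly close to the geodesics $[x_0,x_N]$, so there is $K$ with $(x_0|x_N)_{x_m}\le K$ for $0\le m\le N$. By (8), $\mathfrak b(x_0,x_m)\ge d(x_0,x_m)-2K$. Hence $\beta(\eta)=\lim_m\mathfrak b(x_0,x_m)/m\ge\lim_m d(x_0,x_m)/m>0$.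

**Step 3: $\beta$ vanishes on one-sided multiplications by $a$.** For $y\in Y$ let $L_y:y\mapsto ay$ and $R_y:y\mapsto ya^{-1}$, other basis elements fixed; both are in $G$. Here $n\ge3$ enters: choose $c\in Y\setminus\{y\}$. Let $e:y\mapsto yc$ and $f_k:c\mapsto a^kc$, other basis elements fixed; both are in $G$. Applying successively $f_k^{-1},e^{-1},f_k,e$ we get
$$y\mapsto y\mapsto yc^{-1}\mapsto yc^{-1}a^{-k}\mapsto ya^{-k},\qquad c\mapsto a^{-k}c\mapsto a^{-k}c\mapsto c\mapsto c.$$
So $ef_ke^{-1}f_k^{-1}=R_y^k$ for all $k$. As $\beta$ is bounded on commutators, $k\,\beta(R_y)$ is bounded in $k$, and $\beta(R_y)=0$. The inversion $\iota:y\mapsto y^{-1}$, other basis elements fixed, lies in $G$, and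
$$\iota L_y\iota^{-1}(y)=\iota L_y(y^{-1})=\iota(y^{-1}a^{-1})=ya^{-1},$$
so $\iota L_y\iota^{-1}=R_y$ and $\beta(L_y)=0$.

**Step 4: contradiction.** The elements $L_y,R_y$ ($y\in Y$) commute pairwise, and $\eta=\operatorname{ad}_a=\prod_{y\in Y}L_yR_y$, since both sides fix $a$ and send each $y$ to $aya^{-1}$. Additivity of $\beta$ on commuting elements gives $\beta(\eta)=0$, contradicting Step 2. $\square$
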